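\title{Noncommutative division rings whose elements are sums of torsion units}

\begin{abstract}
A unit $u$ of a ring is a torsion unit if $u^n=1$ for some $n\ge 1$. We show that a division ring in which every element is a finite sum of torsion units need not be commutative. A field $F$ is the center of a noncommutative division ring with this property if and only if $F$ does not contain all roots of unity. In each positive characteristic two summands can suffice; in characteristic $0$ three can suffice and two never do. By contrast, a division ring with this property that is finite-dimensional over its center is a field algebraic over some $\mathbb F_p$. The examples are built from coproducts and HNN extensions of division rings. The bound three rests on an Ore domain of polynomial growth that is lifted from characteristic $p$.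
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are associative with identity. A unit $u$ of a ring is a \emph{torsion unit} if $u^n=1$ for some $n\ge1$. By a theorem of Kaplansky, a division ring $D$ that is radical over its center $F$, meaning that each $x\in D$ has a power $x^n\in F$ with $n\ge1$, is a field. In particular, a division ring in which every nonzero element is a torsion unit is a field. One may weaken this hypothesis and ask only that the torsion units generate the additive group. We say that a division ring has \emph{property} (T) if each of its elements is a finite sum of torsion units. The following question comes from Bien, Danchev and Ramezan-Nassab \cite{BDR}.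

\begin{quote}
\emph{Is every division ring with property \textup{(T)} a field?}
\end{quote}

The simplest cases suggest that it is. Among fields, (T) is very restrictive. In characteristic $0$ a sum of roots of unity is an algebraic integer and $\frac12$ is not, so no field has (T). In characteristic $p$ a field has (T) exactly when it is algebraic over $\mathbb F_p$, and then every nonzero element is already torsion. Among noncommutative rings, consider the real quaternions $\mathbb H$. They have many torsion units: every pure quaternion of norm $1$ has square $-1$, so every pure quaternion is a finite sum of torsion units, just as every vector of $\mathbb R^3$ is a finite sum of unit vectors. But a torsion unit $u$ has norm $1$, so twice its real part is $u+u^{-1}$, an algebraic integer; hence $\frac14$ is not a sum of torsion units. This trace argument settles every finite-dimensional case (Theorem~\ref{thm:findim}). It needs finite dimension, and without it the answer is no.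

We say that a field $F$ \emph{contains all roots of unity} if $x^n-1$ splits into linear factors over $F$ for every $n\ge1$.

\begin{theorem}\label{thm:centers}
For a field $F$ the following are equivalent:
\begin{enumerate}
\item[(i)] $F$ is the center of a noncommutative division ring with property \textup{(T)};
\item[(ii)] $F$ does not contain all roots of unity.
\end{enumerate}
If \textup{(ii)} holds, there is a noncommutative division ring $D$ with center $F$ such that every $a\in D$ transcendental over $F$ is a sum of two torsion units, every $a\in D\setminus F$ is a sum of three, and every $a\in F$ is a sum of four. In particular \textup{(}take $F=\mathbb Q$ or $F=\mathbb F_p$\textup{)}, noncommutative division rings with \textup{(T)} exist in every characteristic.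
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] For each prime $p$ there is a noncommutative division ring of characteristic $p$ in which every element is a sum of two torsion units.
\item[(b)] There is a noncommutative division ring with center $\mathbb Q$ in which every element is a sum of at most three torsion units. In no division ring of characteristic $0$ is every element a sum of at most two.
\end{enumerate}
\end{theorem}

The constant in (a) is sharp as well, since one summand forces commutativity by Kaplansky's theorem.

\begin{theorem}\label{thm:findim}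
Let $D$ be a division ring with property \textup{(T)} that is finite-dimensional over its center \textup{(}equivalently, by Kaplansky's PI theorem, that satisfies a polynomial identity\textup{)}. Then $D$ is a field, and it is an algebraic extension of some $\mathbb F_p$; in particular, characteristic $0$ is impossible.
\end{theorem}

The construction behind Theorem~\ref{thm:centers} uses two features of the property ``$a$ is a sum of $k$ torsion units'': it is invariant under conjugation, and it survives in every larger division ring. Any two elements transcendental over $F$ can be made conjugate in a larger division ring. So it suffices to find \emph{one} transcendental element $w$ that is a sum of two torsion units, to reduce all other elements to transcendental ones, and to iterate. No trace survives this process: once $w$ and $w+a$ are conjugate for every $a\in F$, an additive map that is invariant under conjugation vanishes on $F$. For central elements this method costs four summands, and the bound three in Theorem~\ref{thm:sharp}(b) needs a second, independent construction.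

Section~\ref{sec:obstructions} proves the negative statements, Section~\ref{sec:tools} collects the extension theorems, Section~\ref{sec:construction} carries out the construction and adds a variant in which all summands have square $-1$, and Section~\ref{sec:three} treats rational numbers.

\section{Obstructions}\label{sec:obstructions}

Each argument in this section moves the torsion units into a commutative field, where they become roots of unity.

\begin{proof}[Proof of Theorem~\ref{thm:centers}, \textup{(i)}$\Rightarrow$\textup{(ii)}]
Let $D$ have (T) and center $F$, and suppose that $F$ contains all roots of unity. Let $u\in D$ with $u^n=1$ and write $x^n-1=\prod_i(x-\zeta_i)$ with $\zeta_i\in F$. Since the $\zeta_i$ are central, we may substitute $u$ and get $\prod_i(u-\zeta_i)=0$. A division ring has no zero divisors, so $u=\zeta_i\in F$ for some $i$. By (T), $D=F$, and $D$ is commutative.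
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:findim}]
Let $F$ be the center of $D$ and $\overline F$ an algebraic closure of $F$. Recall that $D\otimes_F\overline F\cong M_d(\overline F)$ for some $d\ge1$, and that the \emph{reduced trace} $\operatorname{Trd}(x)$, the trace of the matrix of $x\otimes1$, lies in $F$ for every $x\in D$. The map $\operatorname{Trd}\colon D\to F$ is $F$-linear. It is not zero, because the elements $x\otimes 1$ span $M_d(\overline F)$ over $\overline F$ and the matrix trace is not zero. Hence $\operatorname{Trd}(D)=F$. (The trace of left multiplication equals $d\operatorname{Trd}$ and is useless when the characteristic divides $d$.)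

If $u^n=1$, then every eigenvalue $\lambda$ of the matrix of $u\otimes1$ satisfies $\lambda^n=1$, so $\operatorname{Trd}(u)$ is a sum of roots of unity of $\overline F$. By (T), every element of $F=\operatorname{Trd}(D)$ is such a sum. In characteristic $0$ this would make $\frac12\in F$ an algebraic integer, which is false. So the characteristic is a prime $p$, and $F$ is algebraic over $\mathbb F_p$. Every nonzero $x\in D$ is algebraic over $F$, hence over $\mathbb F_p$; so $\mathbb F_p(x)$ is a finite field and $x$ is a torsion unit. By Kaplansky's theorem $D$ is a field, and it is algebraic over $\mathbb F_p$.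
\end{proof}

\begin{lemma}\label{lem:two}
In a division ring of characteristic $0$, no $q\in\mathbb Q\setminus\mathbb Z$ is a sum of at most two torsion units.
\end{lemma}

\begin{proof}
Suppose $q=u$ or $q=u+v$ with torsion units $u,v$. In the second case $v=q-u$ lies in the commutative field $\mathbb Q(u)$. In both cases $q$ is a sum of roots of unity of $\mathbb Q(u)$, hence an algebraic integer, hence an integer.
\end{proof}

Lemma~\ref{lem:two}, applied to $q=\frac13$, proves the second sentence of Theorem~\ref{thm:sharp}(b). The argument stops at two summands: in $q=u_0+u_1+u_2$ nothing forces the $u_j$ to commute.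

\section{Extensions of division algebras}\label{sec:tools}

Fix a field $F$. A \emph{division $F$-algebra} is a division ring that contains $F$ in its center; the center may be larger than $F$ and the dimension may be infinite. An \emph{extension} $L\supseteq K$ is an embedding of division $F$-algebras, regarded as an inclusion. For $a\in K$, the ring $F[a]$ is a commutative domain and its fractions form a subfield $F(a)$ of $K$. The element $a$ is \emph{transcendental} over $F$ if $g(a)\ne0$ for all nonzero $g\in F[x]$; then $F(a)\cong F(x)$. This does not depend on the extension in which $a$ is viewed. We use three ways of enlarging a division algebra, and one lemma that iterates them.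

\subsection*{Laurent series}
Let $K$ be a division $F$-algebra and $\sigma$ an $F$-automorphism of $K$. The ring $K((x;\sigma))$ consists of the series $f=\sum_{i\ge i_0}e_ix^i$ with $e_i\in K$, $i_0\in\mathbb Z$, multiplied by the rule $xe=\sigma(e)x$. For $f\ne0$ let $\nu(f)$ be the least $i$ with $e_i\ne0$, and let $\nu(0)=\infty$. Then $\nu(fg)=\nu(f)+\nu(g)$ and $\nu(f+g)\ge\min(\nu(f),\nu(g))$. A nonzero $f$ can be written as $ex^i(1-g)$ with $0\neq e\in K$ and $\nu(g)\ge1$, and $1-g$ has the inverse $\sum_{j\ge0}g^j$. So $K((x;\sigma))$ is a division ring, and a division $F$-algebra because $\sigma$ fixes $F$. For $\sigma=\mathrm{id}$ we write $K((x))$.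

\subsection*{Coproducts}
Let $K_1,K_2$ be division $F$-algebras. Their coproduct $P=K_1*_FK_2$ is the $F$-algebra with homomorphisms $K_i\to P$ that is universal for pairs of $F$-algebra homomorphisms from $K_1$ and $K_2$. It has the classical \emph{normal form}: if $\{1\}\cup B_i$ is an $F$-basis of $K_i$ with $1\notin B_i$, then $1$ and the products $b_1\cdots b_m$ with factors taken alternately from $B_1$ and $B_2$ form an $F$-basis of $P$. We call these the \emph{basis words}, and $m$ their length. In particular $K_1$ and $K_2$ embed in $P$.

\begin{theorem}[Cohn \cite{Cohn71}, {\cite[Ch.~5]{Cohn95}}]\label{thm:coproduct}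
The coproduct $K_1*_FK_2$ of two division $F$-algebras embeds in a division ring.
\end{theorem}

(The coproduct is a fir, and every fir has a universal field of fractions.)

\subsection*{HNN extensions}

\begin{theorem}[{\cite[\S5.5]{Cohn95}}]\label{thm:hnn}
Let $K$ be a division ring and $f\colon A\to B$ an isomorphism between division subrings of $K$. Then there are a division ring $L\supseteq K$ and a nonzero $t\in L$ with $t^{-1}at=f(a)$ for all $a\in A$.
\end{theorem}

In both theorems the large division ring $L$ may be taken to be a division $F$-algebra. Indeed, the centralizer of $F$ in $L$ is a division subring in which $F$ is central. In Theorem~\ref{thm:coproduct} it contains $P$. In Theorem~\ref{thm:hnn} it contains $K$ and $t$, provided that $K$ is a division $F$-algebra, $F\subseteq A\cap B$ and $f$ fixes $F$ pointwise. We replace $L$ by this centralizer without further comment.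

\subsection*{Iteration}

\begin{lemma}\label{lem:closure}
Let $K_0$ be a division $F$-algebra, and let $\mathcal P(a,K)$ be a property of pairs consisting of an extension $K\supseteq K_0$ and an element $a\in K$. Suppose that
\begin{enumerate}
\item[(1)] $\mathcal P(a,K)$ implies $\mathcal P(a,L)$ for every extension $L\supseteq K$;
\item[(2)] for every pair $(a,K)$ there is an extension $L\supseteq K$ with $\mathcal P(a,L)$.
\end{enumerate}
Then there is an extension $D\supseteq K_0$ with $\mathcal P(a,D)$ for all $a\in D$.
\end{lemma}

\begin{proof}
The union of a chain of division $F$-algebras is a division $F$-algebra. Given $K\supseteq K_0$, well-order it as $\{a_\beta:\beta<\lambda\}$ and define a chain $(L_\beta)_{\beta\le\lambda}$ by transfinite recursion: $L_0=K$; $L_{\beta+1}\supseteq L_\beta$ is an extension with $\mathcal P(a_\beta,L_{\beta+1})$, which exists by (2); and $L_\beta$ is the union of the earlier terms if $\beta$ is a limit ordinal. By (1), $K^+=L_\lambda$ satisfies $\mathcal P(a,K^+)$ for all $a\in K$. The new elements of $K^+$ have not been treated, so we repeat: put $K_{m+1}=K_m^+$ and $D=\bigcup_mK_m$. Each $a\in D$ lies in some $K_m$, so $\mathcal P(a,K_{m+1})$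 holds, and $\mathcal P(a,D)$ follows from (1).
\end{proof}

\section{The construction}\label{sec:construction}

\subsection{The case $F=\mathbb Q$, by hand}

\begin{example}\label{ex:Qi}
Let $\sigma$ be complex conjugation on $\mathbb Q(i)$ and $K_0=\mathbb Q(i)((x;\sigma))$. Then $xi=-ix$, so $g(x)\,i=i\,g(-x)$ for $g\in\mathbb Q((x))$. The conjugate $v=(1+x)^{-1}i(1+x)$ and the element $-i$ both have square $-1$. Their sum is
\[
w=v-i=(1+x)^{-1}(ix-xi)=(1+x)^{-1}\,2ix=2i\,\frac{x}{1-x},
\]
and
\[
w^2=4i\Bigl(\frac{x}{1-x}\,i\Bigr)\frac{x}{1-x}=4i^2\,\frac{-x}{1+x}\cdot\frac{x}{1-x}=\frac{4x^2}{1-x^2}.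
\]
This is a nonconstant rational function of $x$, so $w$ is transcendental over $\mathbb Q$. Now pass to $K_0((s))$ and write $\frac12=s+(\frac12-s)$. Both summands are transcendental over $\mathbb Q$, so two applications of Theorem~\ref{thm:hnn} make them conjugate to $w$. In the resulting division ring, $\frac12$ is a sum of four elements of square $-1$. The ring $K_0$ itself has dimension $4$ over the central subfield $\mathbb Q((x^2))$, so it does not have (T); only $\mathbb Q$ is kept central in the extensions.
\end{example}

\subsection{The general case}\label{sub:general}

Let $F$ be a field that does not contain all roots of unity, and choose $n$ such that $x^n-1$ does not split over $F$. In characteristic $p$ we have $x^{p^em}-1=(x^m-1)^{p^e}$, so we may take $n$ prime to the characteristic. The splitting field $E$ of $x^n-1$ is then a finite Galois extension of $F$, and $E\neq F$. As $E$ is generated by the roots of $x^n-1$, there is $\zeta\in E\setminus F$ with $\zeta^n=1$, and there is $\sigma\in\operatorname{Gal}(E/F)$ with $\sigma(\zeta)\ne\zeta$. Let $\mu\in F[x]$ be the minimal polynomial of $\zeta$. An element $u$ of a division $F$-algebra is a \emph{$\mu$-unit}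 if $\mu(u)=0$ or $\mu(-u)=0$. Since $\mu$ divides $x^n-1$, a $\mu$-unit satisfies $u^{2n}=1$ and is a torsion unit. Since the coefficients of $\mu$ are central, conjugates of $\mu$-units are $\mu$-units. Put
\[
K_0=E((x;\sigma)),
\]
a division $F$-algebra, noncommutative because $x\zeta=\sigma(\zeta)x\neq\zeta x$.

\begin{lemma}\label{lem:seed}
There is an element $w\in K_0$ that is transcendental over $F$ and is a sum of two $\mu$-units.
\end{lemma}

\begin{proof}
The elements $v=(1+x)^{-1}\zeta(1+x)$ and $-\zeta$ are $\mu$-units, and
\[
w=v+(-\zeta)=(1+x)^{-1}\bigl(\zeta(1+x)-(1+x)\zeta\bigr)=(1+x)^{-1}\bigl(\zeta-\sigma(\zeta)\bigr)x .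
\]
Since $\sigma(\zeta)\ne\zeta$, we have $\nu(w)=1$. If $w$ were algebraic over $F$, its minimal polynomial $\sum_jc_jx^j$ would have $c_0\ne0$, because $w\neq 0$. Then $c_0=-\sum_{j\ge1}c_jw^j$, where the left side has value $0$ and the right side has value at least $1$, a contradiction.
\end{proof}

In the next three lemmas $K\supseteq K_0$ is an arbitrary extension.

\begin{lemma}\label{lem:trans}
If $a\in K$ is transcendental over $F$, then $a$ is a sum of two $\mu$-units in some extension of $K$.
\end{lemma}

\begin{proof}
Let $w=v+(-\zeta)$ be as in Lemma~\ref{lem:seed}. Apply Theorem~\ref{thm:hnn} to the $F$-isomorphism $F(w)\to F(a)$ with $w\mapsto a$. In the extension obtained, $a=t^{-1}wt=t^{-1}vt+t^{-1}(-\zeta)t$.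
\end{proof}

An algebraic element is never conjugate to $w$. To reduce it to a transcendental one, we subtract a torsion unit that satisfies no relation with it, and the coproduct with a fresh copy of $E$ supplies such a unit. The same step makes the element noncentral, which is how the center is cut down to $F$.

\begin{lemma}\label{lem:noncentral}
If $a\in K\setminus F$, then there is an extension of $K$ in which $a$ is not central and is a sum of three $\mu$-units.
\end{lemma}

\begin{proof}
Let $E'$ be a copy of $E$, let $\zeta'\in E'$ correspond to $\zeta$, and let $L_1$ be a division $F$-algebra containing $P=K*_FE'$ (Theorem~\ref{thm:coproduct}). Since $a\notin F$ and $\zeta'\notin F$, there are $F$-bases $\{1\}\cup B_1$ of $K$ and $\{1\}\cup B_2$ of $E'$ with $a\in B_1$ and $\zeta'\in B_2$. Then $a\zeta'$ and $\zeta'a$ are distinct basis words, so $a$ is not central in $L_1$ or in any extension of it.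

Let $P_m$ be the span of the basis words of length at most $m$. A product of at most $m$ elements of $K\cup E'$ lies in $P_m$. This follows by induction on $m$: if two neighboring factors come from the same ring, merge them and get a shorter product; otherwise expand each factor in the basis, so that each term is a multiple of a basis word of length $m$ or, when some factor contributes $1$, of a shorter product.

Now expand $(a-\zeta')^m$, $m\ge1$, as a signed sum of the $2^m$ words of length $m$ in $a$ and $\zeta'$. The two alternating words $a\zeta'a\cdots$ and $\zeta'a\zeta'\cdots$ are distinct basis words of length $m$ and occur with coefficient $\pm1$. Every other word contains $aa$ or $\zeta'\zeta'$, so it is a product of at most $m-1$ elements of $K\cup E'$ and lies in $P_{m-1}$. Thus $(a-\zeta')^m\in P_m\setminus P_{m-1}$. It follows that $\sum_{j\le m}c_j(a-\zeta')^j\notin P_{m-1}$ when $c_j\in F$, $c_m\ne0$ and $m\ge1$. So $a-\zeta'$ is transcendental over $F$. By Lemma~\ref{lem:trans} it is a sum of two $\mu$-units in an extension of $L_1$, and there $a=\zeta'+(a-\zeta')$ is a sum of three.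
\end{proof}

For $a\in F$ this argument breaks down, since $a-\zeta'\in E'$ is algebraic. We split $a$ into two transcendental elements instead.

\begin{lemma}\label{lem:central}
If $a\in F$, then $a$ is a sum of four $\mu$-units in some extension of $K$.
\end{lemma}

\begin{proof}
In $K((s))$ the elements $s$ and $a-s$ are transcendental over $F$, because $g(s)$ and $g(a-s)$ are nonzero polynomials in $s$ for every nonzero $g\in F[x]$. Apply Lemma~\ref{lem:trans} first to $s$ and then, in the extension obtained, to $a-s$.
\end{proof}

\begin{proposition}\label{prop:D}
There is an extension $D\supseteq K_0$ with center $F$ in which every element transcendental over $F$ is a sum of two $\mu$-units, every element outside $F$ is a sum of three, and every element of $F$ is a sum of four.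
\end{proposition}

\begin{proof}
Let $\mathcal P(a,K)$ be the conjunction of the following statements:
\begin{enumerate}
\item[(P1)] if $a$ is transcendental over $F$, then $a$ is a sum of two $\mu$-units of $K$;
\item[(P2)] if $a\notin F$, then $a$ is not central in $K$ and is a sum of three $\mu$-units of $K$;
\item[(P3)] if $a\in F$, then $a$ is a sum of four $\mu$-units of $K$.
\end{enumerate}
Each statement passes to extensions of $K$. Each can be attained in an extension: for $a\in F$ use Lemma~\ref{lem:central}; for $a\notin F$ use Lemma~\ref{lem:noncentral}, followed by Lemma~\ref{lem:trans} if $a$ is transcendental. Lemma~\ref{lem:closure} gives $D$. Its center contains $F$, and equals $F$ by (P2).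
\end{proof}

The ring $D$ contains $K_0$ and is therefore noncommutative. This proves (ii)$\Rightarrow$(i) and the remaining assertions of Theorem~\ref{thm:centers}, and it answers the question in the negative. Hypothesis (ii) entered twice, both times as $\zeta\notin F$: it gave $\nu(w)=1$ in Lemma~\ref{lem:seed} and allowed $\zeta'\in B_2$ in Lemma~\ref{lem:noncentral}.

\subsection{Two summands in characteristic $p$}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(a)}]
Take $F=\mathbb F_p$, which does not contain all roots of unity, and let $E$ and $D\supseteq K_0\supseteq E$ be as above. Elements of $D$ transcendental over $\mathbb F_p$ are sums of two torsion units. Let $a\in D$ be algebraic over $\mathbb F_p$. Then $\mathbb F_p(a)$ is a finite field, and all its nonzero elements are torsion units. If $a=0$, then $a=1+(-1)$. If $a\ne0$ and $\mathbb F_p(a)$ has at least three elements, then $a=c+(a-c)$ with $c\in\mathbb F_p(a)\setminus\{0,a\}$. The only remaining case is $p=2$, $a=1$. Here $E$ is a finite field larger than $\mathbb F_2$, and $1=c+(1-c)$ with $c\in E\setminus\mathbb F_2$.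
\end{proof}

\subsection{Square roots of $-1$}

If the summands are restricted to elements of square $-1$, the constant four of Proposition~\ref{prop:D} cannot be improved.

\begin{proposition}\label{prop:sqrt}
There is a noncommutative division ring with center $\mathbb Q$ in which every element is a sum of at most four elements of square $-1$. In a division ring of characteristic $0$, the element $1$ is not a sum of at most three elements of square $-1$.
\end{proposition}

\begin{proof}
Take $F=\mathbb Q$, $n=4$, $\zeta=i$ in Section~\ref{sub:general}. Then $\mu=x^2+1$, the $\mu$-units are the elements of square $-1$, and Proposition~\ref{prop:D} gives the first statement.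

For the second, let $u,v,w$ have square $-1$. If $u$ and $v$ commute, then $(v-u)(v+u)=v^2-u^2=0$, so $v=\pm u$. Suppose $1=u$ or $1=u+v$. In the second case $v=1-u$ commutes with $u$. So $1\in\{u,2u,0\}$, and squaring gives $1\in\{-1,-4,0\}$, which is false. Suppose $1=u+v+w$. The element $vw+wv$ commutes with $v$, since $v(vw+wv)=-w+vwv=(vw+wv)v$, and with $w$ by symmetry. Hence $(v+w)^2=-2+vw+wv$ commutes with $v$ and $w$. But $(v+w)^2=(1-u)^2=-2u$. So $u$ commutes with $v$ and $w$, which gives $v,w\in\{\pm u\}$ and $1\in\{\pm u,\pm3u\}$. Squaring gives $1\in\{-1,-9\}$, which is false.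
\end{proof}

\section{Rational numbers as sums of three torsion units}\label{sec:three}

\subsection{Reduction and strategy}

For $F=\mathbb Q$, only the rational numbers need four summands in Proposition~\ref{prop:D}. Transcendental elements cannot help to lower this number: if $q=u_0+u_1+u_2$ with $q\in\mathbb Q$, then $u_1+u_2=q-u_0$ is algebraic. It suffices, however, to treat each $q$ in a division ring of its own.

\begin{proposition}\label{prop:q}
For each $q\in\mathbb Q$ there is a division ring $L_q$ of characteristic $0$ in which $q$ is a sum of three torsion units.
\end{proposition}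

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(b)} from Proposition~\ref{prop:q}]
The second sentence was proved in Section~\ref{sec:obstructions}. For the first, take $F=\mathbb Q$ in the proof of Proposition~\ref{prop:D} and replace (P3) by: if $a\in\mathbb Q$, then $a$ is a sum of three torsion units of $K$. This statement passes to extensions. It can be attained: $L_a$ has characteristic $0$, so it is a division $\mathbb Q$-algebra, and by Theorem~\ref{thm:coproduct} some extension of $K$ contains $K*_{\mathbb Q}L_a$, hence $L_a$. Lemma~\ref{lem:closure} gives a noncommutative division ring with center $\mathbb Q$ in which (P2) and the new (P3) hold for all elements.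
\end{proof}

To prove Proposition~\ref{prop:q} we consider the universal algebra over a field $k$ of characteristic $0$ with generators $u_0,u_1,u_2$ and relations $u_0+u_1+u_2=q$ and $f_j(u_j)=0$, where the $f_j$ divide some $x^N-1$, and we embed it in a division ring. The degree of the $f_j$ will be $3$. Cubic relations leave an infinite-dimensional algebra, which escapes the trace obstruction (quadratic ones do not; see Remark~\ref{rem:choices}), and yet one of polynomial growth, so that Ore's theorem applies once the algebra is a domain. The $f_j$ must be irreducible. No cyclotomic polynomial over $\mathbb Q$ has degree $3$, since $\varphi(m)$ is $1$ or even, so $k$ must be larger than $\mathbb Q$. We take a $p$-adic field, because the domain property can then be tested modulo $p$. There the parameter $q$ disappears: in a finite field a translate of a root of unity is again a root of unity, unless it is zero. The steps are a basis over any coefficient ring (Section~\ref{sub:basis}), one explicit domain in characteristic $p$ (Section~\ref{sub:fiber}), and the lifting (Section~\ref{sub:lift}).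

\subsection{A family of algebras and its basis}\label{sub:basis}

Let $R$ be a commutative ring in which $3$ is a unit, let $\omega\in R$ satisfy $\omega^2+\omega+1=0$, let $f_0,f_1,f_2\in R[x]$ be monic cubics, and let $q\in R$. Put
\[
A_R=A_R(f_0,f_1,f_2;q)=R\langle u_0,u_1,u_2\rangle\big/\bigl(u_0+u_1+u_2-q,\ f_0(u_0),\ f_1(u_1),\ f_2(u_2)\bigr).
\]
As for any presentation by generators and relations, a ring homomorphism $R\to R'$ gives $A_R\otimes_RR'\cong A_{R'}$, where $A_{R'}$ is formed from the images of the $f_j$ and $q$.

We use coordinates adapted to the cyclic symmetry of the linear relation. We have $\omega^3=1$, and $\sum_{j=0}^2\omega^{jm}$ is $3$ if $3\mid m$ and $0$ otherwise. This gives \emph{Fourier inversion}: in any $R$-module, $\Phi_j=G_0+\omega^jG_1+\omega^{2j}G_2$ for $j=0,1,2$ if and only if $G_m=\frac13\sum_j\omega^{-jm}\Phi_j$ for $m=0,1,2$. In particular, the substitution $u_j=c+\omega^ja+\omega^{2j}b$ identifies $R\langle u_0,u_1,u_2\rangle$ with $R\langle c,a,b\rangle$, and the linear relation becomes $3c=q$. So the quotient by the linear relation is the free algebra $R\langle a,b\rangle$, with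
\[
u_j=\tfrac q3+\ell_j,\qquad \ell_j=\omega^ja+\omega^{2j}b .
\]
Let $\Phi_j=f_j(u_j)\in R\langle a,b\rangle$. It has degree $3$, and its cubic part is
\[
\ell_j^3=(a^3+b^3)+\omega^j[a^2b]+\omega^{2j}[ab^2],
\]
where $[a^2b]=a^2b+aba+ba^2$ and $[ab^2]=ab^2+bab+b^2a$; the coefficients are $\omega^{3j},\omega^{4j},\omega^{5j},\omega^{6j}$ for words with $0,1,2,3$ letters $b$. Put $G_m=\frac13\sum_j\omega^{-jm}\Phi_j$. By Fourier inversion the $G_m$ generate the same ideal as the $\Phi_j$, so
\[
A_R=R\langle a,b\rangle/(G_0,G_1,G_2),
\]
and the cubic parts of $G_0,G_1,G_2$ are $a^3+b^3$, $[a^2b]$, $[ab^2]$. Order the words in $a,b$ first by length and then lexicographically with $a<b$. This is a well-order, and $W<W'$ implies $yWy'<yW'y'$ for all words $y,y'$. The largest words of $G_0,G_1,G_2$ are $bbb$, $baa$, $bba$, each with coefficient $1$; we call them the \emph{leading words}.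

We recall Bergman's diamond lemma \cite{Bergman} in this setting. For a word $W$ let $I_{<W}$ be the $R$-span of all $yG_my'$, with $y,y'$ words, whose largest word is less than $W$. An \emph{overlap} is a word $ABC$ with $A,B,C$ nonempty such that $AB$ is the leading word of a relation $G$ and $BC$ is the leading word of a relation $G'$. It is \emph{resolvable} if $AG'-GC\in I_{<ABC}$. The lemma states: if no leading word is a subword of another and every overlap is resolvable, then the words that contain no leading word form an $R$-basis of the quotient.

\begin{lemma}\label{lem:basis}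
The algebra $A_R$ is a free $R$-module with basis the words $a^i(ba)^jb^e$, $i,j\ge0$, $0\le e\le2$. The image of any word of length at most $n$ lies in the span of the basis words of length at most $n$, and there are at most $3(n+1)^2$ of these.
\end{lemma}

\begin{proof}
The leading words are distinct of length $3$, so none contains another. All begin with $b$. The proper suffixes that begin with $b$ are $b$ and $bb$ (of $bbb$) and $ba$ (of $bba$). So the overlaps are $bbbb$, $bbba$, $bbaa$ of length $4$ and $bbbbb$, $bbbba$, $bbbaa$ of length $5$.

The coefficients of the $f_j$ are arbitrary, so we need identities that do not depend on them. They come from the fact that $u_j$ commutes with $f_j(u_j)$. With $[x,y]=xy-yx$ this reads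
\[
[\,\omega^ja+\omega^{2j}b,\ G_0+\omega^jG_1+\omega^{2j}G_2\,]=0\qquad(j=0,1,2)
\]
in $R\langle a,b\rangle$. Collecting the terms with $1$, $\omega^j$, $\omega^{2j}$ and applying Fourier inversion, we obtain
\[
[a,G_2]+[b,G_1]=0,\qquad[a,G_0]+[b,G_2]=0,\qquad[a,G_1]+[b,G_0]=0 .
\]
Rearranged, in reverse order, these are
\[
bG_0-G_0b=G_1a-aG_1,\qquad bG_2-G_0a=G_2b-aG_0,\qquad bG_1-G_2a=G_1b-aG_2 .
\]
The left sides are the expressions $AG'-GC$ for $bbbb$, $bbba$, $bbaa$. The terms on the right sides have largest words $baaa,abaa<bbbb$; $bbab,abbb<bbba$; and $baab,abba<bbaa$. So the overlaps of length $4$ are resolvable. For those of length $5$,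
\begin{align*}
bbG_0-G_0bb&=b(bG_0-G_0b)+(bG_0-G_0b)b,\\
bbG_2-G_0ba&=b(bG_2-G_0a)+(bG_0-G_0b)a,\\
bbG_1-G_0aa&=b(bG_1-G_2a)+(bG_2-G_0a)a.
\end{align*}
Since $yI_{<W}y'\subseteq I_{<yWy'}$, the right sides lie in $I_{<bbbbb}$, $I_{<bbbba}$ and $I_{<bbbaa}$.

So $A_R$ is free on the words that avoid $bbb$, $bba$, $baa$. Avoiding the first two means that $bb$ occurs only at the end; avoiding the third means that $ba$ is followed by $b$ or by nothing. Such a word is a power of $a$, then a power of $ba$, then $1$, $b$ or $bb$, and all these words qualify. If a word contains a leading word, then the corresponding relation expresses it in $A_R$ through smaller words, which are not longer; induction along the well-order gives the second statement. Finally, a basis word of length at most $n$ has $i,j\le n$ and $e\le2$.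
\end{proof}

\begin{remark}\label{rem:choices}
Let $R$ be a field. (a) If $f_j=gh$ with $g,h$ monic and nonconstant, then $g(u_j)h(u_j)=0$, while $g(u_j)$ and $h(u_j)$ are nonzero because all words of length at most $2$ are basis words. So $A_R$ is a domain only if the $f_j$ are irreducible. (b) If the $f_j$ were monic quadratics, the same change of relations would rewrite $aa$, $bb$, $ba$, and the algebra would be spanned by $1,a,b,ab$. In characteristic $0$, in a nonzero quotient of dimension $d\le4$ with the $u_j$ torsion, the trace of left multiplication shows that $dq$ is an algebraic integer. This excludes $q=\frac15$.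
\end{remark}

\subsection{A domain in characteristic $p$}\label{sub:fiber}

Let $\kappa$ be a finite field with $|\kappa|\equiv1\pmod3$. Its multiplicative group is cyclic of order divisible by $3$, so it contains a primitive cube root of unity $\omega$ and an element $\alpha$ that is not a cube. For $q=0$ and $f_j=x^3-\alpha$ we have $\Phi_j=\ell_j^3-\alpha$, so
\[
B=A_\kappa(x^3-\alpha,x^3-\alpha,x^3-\alpha;0)=\kappa\langle a,b\rangle\big/\bigl(a^3+b^3-\alpha,\ [a^2b],\ [ab^2]\bigr).
\]
We shall embed $B$ in a division algebra, which can be found as follows. Suppose $B$ lies in a division ring, and let $\phi(\xi)=a\xi a^{-1}$. The relation $[a^2b]=0$ says that $\phi^2(b)+\phi(b)+b=0$. So $b=y+y'$ with $\phi(y)=\omega y$ and $\phi(y')=\omega^2y'$. The computations in Step~2 below, read backwards, show that $[ab^2]=0$ amounts to $y'y=\omega yy'$. Then $z=yy'a^{-1}$, $t=y^3$ and $s=a^3$ commute with $a$ and $y$, and the last relation becomes $s+t+z^3s/t=\alpha$. We therefore take $t$ and $z$ as independent variables and solve for $s$.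

\begin{lemma}\label{lem:domain}
The algebra $B$ is a domain.
\end{lemma}

\begin{proof}
Let $Y=\kappa(y,z)$ be a rational function field, $t=y^3$, $Z=\kappa(t,z)$, and let $\tau$ be the automorphism of $Y$ over $\kappa(z)$ with $\tau(y)=\omega y$. It has order $3$ and fixes $Z$, and $[Y:Z]\le3$; so $Y/Z$ is cyclic of degree $3$ with group generated by $\tau$. Put
\[
s=\frac{t(\alpha-t)}{t+z^3}\in Z,
\]
and let $\Delta=Y\oplus Y\hat a\oplus Y\hat a^2$ be the cyclic algebra with $\hat a\xi=\tau(\xi)\hat a$ for $\xi\in Y$ and $\hat a^3=s$. It has the $Z$-basis $y^j\hat a^m$, $0\le j,m\le2$, and $\hat ay=\omega y\hat a$.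

\emph{Step 1: $\Delta$ is a division ring.} Recall that such a cyclic algebra is central simple of dimension $9$ over $Z$, and that, the degree $3$ being prime, it is a division algebra unless $s$ is a norm from $Y$ (Wedderburn). We detect norms by a valuation. The cubic $y^3-\alpha$ is irreducible in $\kappa(z)[y]$: a root in $\kappa(z)$ would be algebraic over $\kappa$, hence in $\kappa$, and $\alpha$ is not a cube. Let $\nu'$ be the $(y^3-\alpha)$-adic valuation of $Y=\kappa(z)(y)$. The automorphism $\tau$ of $\kappa(z)[y]$ fixes $y^3-\alpha$, so $\nu'\circ\tau=\nu'$ and every norm $\xi\,\tau(\xi)\,\tau^2(\xi)$ has value $3\nu'(\xi)\in3\mathbb Z$. On the other hand, $t$ and $t+z^3$ are congruent modulo $y^3-\alpha$ to the nonzero elements $\alpha$ and $\alpha+z^3$ of $\kappa(z)$, so they have value $0$, and $\nu'(\alpha-t)=1$. Thus $\nu'(s)=1$, and $s$ is not a norm.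

\emph{Step 2: a homomorphism $\psi\colon B\to\Delta$.} Put $y'=zy^{-1}\hat a$ and $\hat b=y+y'$. From $\hat ay=\omega y\hat a$ we get $\hat ay^{-1}=\omega^{-1}y^{-1}\hat a$, and so
\[
\hat ay'=\omega^2y'\hat a,\qquad yy'=z\hat a,\qquad y'y=\omega z\hat a=\omega yy' .
\]
Write $y_1=y$, $\omega_1=\omega$, $y_2=y'$, $\omega_2=\omega^2$, so that $\hat ay_i=\omega_iy_i\hat a$ and $\omega_i^2+\omega_i+1=0$. We check the three relations of $B$. First,
\[
[\hat a^2\hat b]=\sum_i(\omega_i^2+\omega_i+1)\,y_i\hat a^2=0 .
\]
Second, $[\hat a\hat b^2]=\sum_{i,j}(\hat ay_iy_j+y_i\hat ay_j+y_iy_j\hat a)=\sum_{i,j}(\omega_i\omega_j+\omega_j+1)\,y_iy_j\hat a$. The terms with $i=j$ vanish, and the mixed terms add up to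
\[
(2+\omega^2)\,yy'\hat a+(2+\omega)\,y'y\hat a=(2+\omega^2+2\omega+\omega^2)\,yy'\hat a=0 .
\]
Third, $y'y=\omega yy'$ gives $\hat b^3=y^3+(1+\omega+\omega^2)(y^2y'+yy'^2)+y'^3=y^3+y'^3$. Moreover $(y^{-1}\hat a)^2=\omega^{-1}y^{-2}\hat a^2$ and $(y^{-1}\hat a)^3=\omega^{-1}\omega^{-2}y^{-3}\hat a^3=s/t$. Hence
\[
\hat a^3+\hat b^3=s+t+\frac{z^3s}{t}=\frac{s(t+z^3)}{t}+t=(\alpha-t)+t=\alpha .
\]
So $\psi(a)=\hat a$, $\psi(b)=\hat b$ defines a homomorphism.

\emph{Step 3: a spanning set of $B$.} The images of the basis words of Lemma~\ref{lem:basis} are hard to compare, because $\psi(ba)$ has two terms. We replace $ba$ by $X=ab-\omega^2ba$, whose image is a single monomial. Using $-\omega-\omega^2=1$ and $\omega^3=1$, we find in $B$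
\[
ba=\omega ab-\omega X,\qquad aX-\omega Xa=[a^2b]=0,\qquad Xb-\omega bX=[ab^2]=0 .
\]
By induction, $ba^i\in\kappa a^ib+\kappa a^{i-1}X$ for $i\ge1$: multiply the statement for $i$ on the right by $a$ and use $a^iba=\omega a^{i+1}b-\omega a^iX$ and $a^{i-1}Xa=\omega^{-1}a^iX$. Also $bX^j=\omega^{-j}X^jb$. Therefore the span of all $a^iX^jb^e$ with $i,j,e\ge0$ is stable under left multiplication by $b$. It is stable under left multiplication by $a$ and contains $1$, so it equals $B$. Since $b^3=\alpha-a^3$ and $a^3$ commutes with $X$, we have $a^iX^jb^{e+3}=\alpha a^iX^jb^e-a^{i+3}X^jb^e$. So the elements $a^iX^jb^e$ with $e\le2$ span $B$.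

\emph{Step 4: $\psi$ is injective.} It suffices to show that the images of these spanning elements are linearly independent over $\kappa$. We have
\[
\psi(X)=(\omega-\omega^2)y\hat a+(\omega^2-\omega^2)y'\hat a=(\omega-\omega^2)y\hat a,
\]
with $\omega\ne\omega^2$. So $\psi(a^iX^j)$ is a nonzero scalar multiple of $y^j\hat a^{i+j}$, and distinct pairs $(i,j)$ give distinct monomials. It remains to show that the elements $y^j\hat a^m\hat b^e$ with $j,m\ge0$ and $e\le2$ are independent.

Let $Z_1=\kappa(s,t)$. Since $z^3=t(\alpha-t)/s-t$, we have $Z_1=\kappa(t,z^3)$. Thus $Z_1$ has transcendence degree $2$, so $s,t$ are algebraically independent over $\kappa$, and $1,z,z^2$ is a basis of $Z$ over $Z_1$. Let $\Delta_1$ be the $Z_1$-span of the $y^j\hat a^m$, $0\le j,m\le2$. It is a subring containing $y^{-1}=t^{-1}y^2$, and $\Delta=\Delta_1\oplus\Delta_1z\oplus\Delta_1z^2$. The monomials $y^j\hat a^m$, $j,m\ge0$, are independent over $\kappa$, because $y^{3j'+j}\hat a^{3m'+m}=t^{j'}s^{m'}y^j\hat a^m$. By Step~2,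
\[
\hat b=y+(y^{-1}\hat a)\,z,\qquad\hat b^2=y^2+(1+\omega)\hat a\,z+\omega^{-1}y^{-2}\hat a^2\,z^2 .
\]
Suppose $g_0+g_1\hat b+g_2\hat b^2=0$ with $g_e\in\Delta_1$. The component along $z^2$ is $\omega^{-1}g_2y^{-2}\hat a^2$, so $g_2=0$. Then the component along $z$ is $g_1y^{-1}\hat a$, so $g_1=0$, and finally $g_0=0$. Applying this to $g_e=\sum_{j,m}c_{jme}\,y^j\hat a^m$ with $c_{jme}\in\kappa$ gives $c_{jme}=0$ for all $j,m,e$.

Thus $B$ is isomorphic to a subring of the division ring $\Delta$.
\end{proof}

\subsection{Lifting to characteristic $0$}\label{sub:lift}

Recall Ore's theorem: a domain $A$ with $xA\cap yA\ne0$ for all nonzero $x,y\in A$ (a \emph{right Ore domain}) embeds in a division ring whose elements are the fractions $xy^{-1}$. Polynomial growth forces this condition.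

\begin{lemma}\label{lem:ore}
Let $k$ be a field and $A$ a $k$-algebra generated by $a,b$. Suppose that $A$ is a domain and that the span $V_n$ of the words of length at most $n$ in $a,b$ has dimension at most $3(n+1)^2$ for all $n$. Then $A$ is a right Ore domain.
\end{lemma}

\begin{proof}
Suppose $x,y\ne0$ and $xA\cap yA=0$. We claim that the $2^n$ words of length exactly $n$ in $x,y$ are linearly independent. This holds for $n=0$. For $n\ge1$, a linear relation has the form $xg+yh=0$, where $g,h$ are combinations of words of length $n-1$. Then $xg=-yh\in xA\cap yA=0$, so $g=h=0$ because $A$ is a domain, and all coefficients vanish by induction. If $x,y\in V_d$, these words lie in $V_{dn}$, so $2^n\le3(dn+1)^2$ for all $n$, which is false.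
\end{proof}

We also recall the facts on $p$-adic fields that we need. For each $m\ge1$ there is an unramified extension of $\mathbb Q_p$ of degree $m$; its valuation ring is a discrete valuation ring with uniformizer $p$ and residue field $\mathbb F_{p^m}$. If $k'\supseteq k$ are two such fields, then $k'/k$ is Galois and reduction identifies its group with the Galois group of the residue extension. By Hensel's lemma, a simple root of the reduction of a monic polynomial lifts uniquely to a root. In particular, each nonzero element of $\mathbb F_{p^m}$ lifts uniquely to a root of $x^{p^m-1}-1$, its \emph{Teichm\"uller lift}.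

\begin{proof}[Proof of Proposition~\ref{prop:q}]
Choose a prime $p\ne3$ that does not divide the denominator of $q$. Let $k$ be the unramified quadratic extension of $\mathbb Q_p$, with valuation ring $R$ and residue field $\kappa=\mathbb F_{p^2}$; bars denote reduction. Then $q\in R$, the element $3$ is a unit of $R$, and $|\kappa|=p^2\equiv1\pmod3$. The polynomial $x^2+x+1$ has two distinct roots in $\kappa$, so it has a root $\omega\in R$, whose reduction $\bar\omega$ is a primitive cube root of unity. Let $\alpha\in\kappa$ be a non-cube.

\emph{The cubics.} Let $k'\supseteq k$ be unramified of degree $3$, with valuation ring $R'$ and residue field $\kappa'=\mathbb F_{p^6}$. The cubic $x^3-\alpha$ has no root in $\kappa$, so it is irreducible and $\kappa'=\kappa(\theta)$ with $\theta^3=\alpha$; the conjugates of $\theta$ are $\theta,\bar\omega\theta,\bar\omega^2\theta$. Since $\theta\notin\kappa$, the elements $\bar q+\theta$, $\theta$, $\theta$ are nonzero. Let $\zeta_0,\zeta_1,\zeta_2\in R'$ be their Teichm\"uller lifts, so $\zeta_j^N=1$ with $N=p^6-1$, and put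
\[
f_j=\prod_{\gamma\in\operatorname{Gal}(k'/k)}(x-\gamma\zeta_j).
\]
The coefficients lie in $R'$ and are fixed by the Galois group, so $f_j\in R[x]$. Reducing the roots gives
\[
\bar f_0=\prod_{i=0}^2(x-\bar q-\bar\omega^i\theta)=(x-\bar q)^3-\alpha,\qquad\bar f_1=\bar f_2=x^3-\alpha .
\]
The three roots of $f_j$ have distinct reductions, so they are distinct roots of $x^N-1$. Hence $f_j$ divides $x^N-1$ in $k'[x]$, and in $R[x]$ because $f_j$ is monic.

\emph{The domain.} Let $A_R=A_R(f_0,f_1,f_2;q)$. By base change, $A_R/pA_R=A_\kappa(\bar f_0,\bar f_1,\bar f_2;\bar q)$. In terms of the generators $u_0-\bar q,u_1,u_2$, the relations of this algebra say that the three generators have sum $0$ and cubes $\alpha$. So $A_R/pA_R\cong B$, a domain by Lemma~\ref{lem:domain}. By Lemma~\ref{lem:basis}, $A_R$ is a free $R$-module. Therefore $p$ is not a zero divisor, and every nonzero element is $p^hx$ with $x\notin pA_R$, where $h$ is the least valuation of its coordinates. If $x,x'\notin pA_R$, then $xx'\notin pA_R$ because the quotient is a domain; so $p^hx\cdot p^{h'}x'=p^{h+h'}xx'\ne0$. Thus $A_R$ is a domain, and so is $A_k=A_R\otimes_Rk=A_R[1/p]$.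

\emph{The division ring.} By Lemmas~\ref{lem:basis} and~\ref{lem:ore}, $A_k$ is a right Ore domain. Let $L_q$ be its division ring of right fractions. It contains $k$, so it has characteristic $0$. In $L_q$ we have $u_0+u_1+u_2=q$, and $f_j(u_j)=0$ together with $f_j\mid x^N-1$ gives $u_j^N=1$.
\end{proof}

This completes the proof of Theorem~\ref{thm:sharp}.

\begin{example}
Let $q=\frac13$, which by Lemma~\ref{lem:two} needs three summands. Take $p=2$, so that $\kappa=\mathbb F_4$ and $N=63$. The nonzero elements of $\mathbb F_4$ have cube $1$, so $\alpha=\bar\omega$ is not a cube. The elements $\zeta_1^3$ and $\omega$ are both roots of $x^{63}-1$ with reduction $\bar\omega$, so they are equal, and $f_1=f_2=x^3-\omega$. Hence $\frac13=u_0+u_1+u_2$ in $L_{1/3}$, with $u_1^9=u_2^9=1$ and $u_0^{63}=1$.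
\end{example}

\begin{thebibliography}{9}

\bibitem{Bergman}
Bergman, Adv. Math. \textbf{29} (1978), 178--218.

\bibitem{BDR}
M. H. Bien, P. V. Danchev, and M. Ramezan-Nassab, \emph{Rings Additively Generated by Periodic Elements}, arXiv:2311.06966 (2023).

\bibitem{Cohn71}
P. M. Cohn, \emph{The embedding of firs in skew fields}, Proc. London Math. Soc. (3) \textbf{23} (1971), 193--213.

\bibitem{Cohn95}
P. M. Cohn, \emph{Skew Fields}, Cambridge University Press, 1995.

\end{thebibliography}
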